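\title{Primitive ideals of a minimal tensor product need not restrict to primitive ideals}

\begin{abstract}
Every closed two-sided ideal $R$ of the minimal tensor product $A\otimes B$ of two C$^*$-algebras determines ideals $R^A$ of $A$ and $R^B$ of $B$. We determine whether $R\mapsto(R^A,R^B)$ always maps the primitive ideals of $A\otimes B$ exactly onto $\mathrm{Prim}(A)\times\mathrm{Prim}(B)$. The range always contains this product, but it can be strictly larger. We construct in ZFC a weakly dense C$^*$-subalgebra $A$ of a finite factor that has no faithful irreducible representation, and a UHF algebra $B$ such that $A\otimes B$ has one. A variant makes both $R^A$ and $R^B$ non-primitive. Under the continuum hypothesis, $B$ can be taken to be the CAR algebra and the Hilbert space separable.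
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a representation is a nondegenerate $*$-representation on a non-zero Hilbert space, an ideal is closed and two-sided, and $A\otimes B$ is the minimal C$^*$-tensor product. A representation $\pi$ of a C$^*$-algebra $C$ is \emph{irreducible} if $\pi(C)'=\mathbb C1$, and it is a \emph{factor representation} if the von Neumann algebra $\pi(C)''$ has center $\mathbb C1$. Let $\mathrm{Prim}(C)$ be the set of kernels of irreducible representations (the \emph{primitive} ideals) and $\mathrm{Fac}(C)$ the set of kernels of factor representations. Both carry the hull-kernel topology, and $\mathrm{Prim}(C)\subseteq\mathrm{Fac}(C)$. We call $C$ \emph{primitive} if $\{0\}\in\mathrm{Prim}(C)$, that is, if $C$ has a faithful irreducible representation.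

For an ideal $R$ of $A\otimes B$ put
\[
R^A=\{a\in A: a\otimes b\in R\text{ for all }b\in B\},\qquad
R^B=\{b\in B: a\otimes b\in R\text{ for all }a\in A\}.
\]
The map $R\mapsto(R^A,R^B)$ is a continuous surjection of $\mathrm{Fac}(A\otimes B)$ onto $\mathrm{Fac}(A)\times\mathrm{Fac}(B)$. The following question is posed in \cite{McConnell}.

\begin{quote}
\emph{For all C$^*$-algebras $A$ and $B$, is the range of $R\mapsto(R^A,R^B)$ on $\mathrm{Prim}(A\otimes B)$ exactly $\mathrm{Prim}(A)\times\mathrm{Prim}(B)$?}
\end{quote}

To see what is being asked, let $A$ and $B$ be unital, let $R=\ker\pi$, and put $\pi_A(a)=\pi(a\otimes1)$ and $\pi_B(b)=\pi(1\otimes b)$. Since $a\otimes b=(a\otimes1)(1\otimes b)$, we have $R^A=\ker\pi_A$ and $R^B=\ker\pi_B$. The center of $\pi_A(A)''$ lies in $\pi(A\otimes B)''$ and commutes with both $\pi_A(A)$ and $\pi_B(B)$, so $\pi_A$ is a factor representation whenever $\pi$ is one. Irreducibility does not pass to $\pi_A$, because $\pi_A(A)'$ contains $\pi_B(B)$. The simplest instance is the space $M_d(\mathbb C)$ on which $M_d(\mathbb C)$ acts by left and by right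 multiplication: the two actions together are irreducible, while the left action alone is a sum of $d$ copies of the identity representation. The question is therefore whether $\ker\pi_A$ is always the kernel of some \emph{other} representation that is irreducible.

One inclusion, and the separable case, are quickly settled.

\begin{proposition}\label{prop:easy}
For all C$^*$-algebras $A$ and $B$, the range of $R\mapsto(R^A,R^B)$ on $\mathrm{Prim}(A\otimes B)$ contains $\mathrm{Prim}(A)\times\mathrm{Prim}(B)$. If $A$ and $B$ are separable, the two sets are equal.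
\end{proposition}

\begin{proof}
Let $\pi_1,\pi_2$ be irreducible representations of $A,B$ on $H_1,H_2$. Since $\pi_1(A)$ and $\pi_2(B)$ are weakly dense in $B(H_1)$ and $B(H_2)$, the weak closure of the image of $\pi_1\otimes\pi_2$ contains all operators $T_1\otimes T_2$, so $\pi_1\otimes\pi_2$ is irreducible. For $R=\ker(\pi_1\otimes\pi_2)$ we have $a\in R^A$ if and only if $\pi_1(a)\otimes\pi_2(b)=0$ for all $b$, and as $\pi_2\ne0$ this means $a\in\ker\pi_1$. In the same way $R^B=\ker\pi_2$.

The kernel of a factor representation $\pi$ of a C$^*$-algebra $C$ on $K$ is a prime ideal. Indeed, for an ideal $L\not\subseteq\ker\pi$ the projection onto $\overline{\pi(L)K}$ is a non-zero central projection of $\pi(C)''$, hence equals $1$; for two such ideals $L_1,L_2$ this gives $\pi(L_1)\pi(L_2)\ne0$. By Dixmier's theorem, prime ideals of separable C$^*$-algebras are primitive. So $\mathrm{Fac}=\mathrm{Prim}$ for separable $A$ and $B$, and the range is contained in $\mathrm{Fac}(A)\times\mathrm{Fac}(B)=\mathrm{Prim}(A)\times\mathrm{Prim}(B)$.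
\end{proof}

The equality $\mathrm{Fac}(C)=\mathrm{Prim}(C)$ also holds when $C$ is simple (both sets consist of the zero ideal) and when $C$ is commutative (a commutative factor is $\mathbb C1$, so a factor representation is a multiple of a character). These cases suggest a positive answer. In none of them, however, is the irreducibility of the representation of $A\otimes B$ used. A counterexample needs a non-separable algebra with a non-primitive ideal in $\mathrm{Fac}$, and that ideal must moreover come from an irreducible representation of a tensor product. Such algebras exist, so the answer to the question is no.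

By a \emph{UHF algebra} we mean the norm closure of a directed union of full matrix algebras with a common unit; separability is not required. The \emph{CAR algebra} is the tensor product of countably many copies of $M_2(\mathbb C)$. Theorems \ref{thm:A} and \ref{thm:B} are proved in ZFC.

\begin{theorem}\label{thm:A}
There are a factor $N\subset B(H)$ with a faithful normal tracial state, a unital weakly dense C$^*$-subalgebra $A\subset N$, and a UHF algebra $B\subset N'$ such that
\begin{enumerate}
\item[(i)] every irreducible representation of $A$ has non-zero kernel, so that $\{0\}\in\mathrm{Fac}(A)\setminus\mathrm{Prim}(A)$;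
\item[(ii)] $a\otimes b\mapsto ab$ extends to a faithful irreducible representation of $A\otimes B$ on $H$.
\end{enumerate}
Hence $\{0\}\in\mathrm{Prim}(A\otimes B)$ is mapped to $(\{0\},\{0\})\notin\mathrm{Prim}(A)\times\mathrm{Prim}(B)$.
\end{theorem}

A UHF algebra is simple, so here $\{0\}\in\mathrm{Prim}(B)$ and only the first coordinate fails to be primitive. Both can fail.

\begin{theorem}\label{thm:B}
There are unital C$^*$-algebras $A,\tilde B$ and $R\in\mathrm{Prim}(A\otimes\tilde B)$ such that neither $R^A$ nor $R^{\tilde B}$ is primitive.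
\end{theorem}

In our proof of Theorem~\ref{thm:A}, $B$ is a tensor product of more than $2^{\aleph_0}$ copies of $M_2(\mathbb C)$. Under the continuum hypothesis (CH) only $A$ has to be large.

\begin{theorem}\label{thm:C}
Assume CH. Then in Theorem~\ref{thm:A} one may take $B$ to be the CAR algebra and $H$ separable.
\end{theorem}

The plan is as follows. Let $U$ be an infinite tensor product of copies of $M_2(\mathbb C)$ and $N$ its weak closure in the trace representation. The left and right actions of $U$ are jointly irreducible, as in the matrix example above, and this persists when the left copy of $U$ is enlarged to any $A$ with $U\subset A\subset N$ (Section~\ref{sec:N}). It remains to choose $A$ non-primitive. For this, every pure state $\psi$ of $A$ must be \emph{killed}: some non-zero $k\in A$ must lie in the kernel of its GNS representation. The mechanism is that a pure state takes the value $1$ on positive contractions of arbitrarily small trace, and an element of $N$ can avoid countably many of these and remain non-zero. Section~\ref{sec:toy} shows this for one state. The difficulty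 is to kill all pure states of the algebra that contains the killing elements. Section~\ref{sec:CH} does so under CH by a recursion of length $\omega_1$, and Sections \ref{sec:D}--\ref{sec:A} do so in ZFC, using fresh tensor factors in place of countability. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.

\subsection*{Standard facts}
A $*$-homomorphism between C$^*$-algebras is contractive, and isometric if it is injective. The norm of $A\otimes B$ on the algebraic tensor product $A\odot B$ is $\|\sum a_i\otimes b_i\|=\|\sum\rho_1(a_i)\otimes\rho_2(b_i)\|$ for any faithful representations $\rho_1,\rho_2$; hence $A_0\otimes B_0\subset A\otimes B$ isometrically for C$^*$-subalgebras $A_0\subset A$, $B_0\subset B$. If $M\cong M_d(\mathbb C)$, then $A\odot M\cong M_d(A)$ is already a C$^*$-algebra and equals $A\otimes M$. States $\varphi_1,\varphi_2$ of $A,B$ have a product state $\varphi_1\otimes\varphi_2$ on $A\otimes B$.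

For a state $\psi$ of a unital C$^*$-algebra $C$, let $(\pi_\psi,H_\psi,\xi_\psi)$ be its GNS triple. The state $\psi$ is \emph{pure} if it is an extreme point of the state space. This holds if and only if $\pi_\psi$ is irreducible, and if and only if every positive functional dominated by $\psi$ is a multiple of $\psi$. Every irreducible representation is equivalent to $\pi_\psi$ for some pure $\psi$, so $C$ is non-primitive exactly when $\ker\pi_\psi\ne0$ for all pure $\psi$. Two elementary facts are used repeatedly. If $0\le c\le1$ in $C$, then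
\begin{equation}\label{eq:absorb}
\psi(c)=1\quad\Longrightarrow\quad\psi(cy)=\psi(yc)=\psi(y)\ \text{ for all }y\in C,
\end{equation}
because $|\psi((1-c)y)|^2\le\psi((1-c)^2)\psi(y^*y)\le\psi(1-c)\psi(y^*y)=0$, and the other side follows by taking adjoints. If $k\ge0$ in $C$, then $\psi(bkb^*)=\|\pi_\psi(k)^{1/2}\pi_\psi(b^*)\xi_\psi\|^2$, so
\begin{equation}\label{eq:kernel}
\pi_\psi(k)=0\quad\Longleftrightarrow\quad\psi(bkb^*)=0\ \text{ for all }b\in C .
\end{equation}

\section{The trace representation of a UHF algebra}\label{sec:N}

Let $I$ be an infinite set. For finite $F\subset I$ let $U_F=\bigotimes_{\xi\in F}M_2(\mathbb C)\cong M_{2^{|F|}}(\mathbb C)$, and let $U=\bigotimes_{\xi\in I}M_2(\mathbb C)$ be the inductive limit of the $U_F$ under the embeddings $x\mapsto x\otimes1$. The normalized traces of the $U_F$ define a tracial state $\tau$ on $U$. The algebra $U$ is simple: a proper ideal meets each $U_F$ in $0$, so the quotient map is isometric on each $U_F$ and hence on $U$. Let $(H,\Omega)$ be the GNS space and vector of $\tau$, and regard $U\subset B(H)$, so that $\langle x\Omega,y\Omega\rangle=\tau(y^*x)$.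 Put $N=U''$ and write $\tau$ also for the vector state of $\Omega$ on $N$. For $X\subset I$ let $U_X$ be the closure of $\bigcup\{U_F:F\subset X\text{ finite}\}$ and $N_X=U_X''$, which is the weak and the strong closure of $U_X$. Thus $N_\emptyset=\mathbb C1$ and $N_X\subset N_Y$ for $X\subset Y$. We write $U_\xi=U_{\{\xi\}}$.

Since $\|x^*\Omega\|^2=\tau(xx^*)=\|x\Omega\|^2$ for $x\in U$, there is a conjugate-linear isometry $J$ of $H$ with $Jx\Omega=x^*\Omega$. It satisfies $J^2=1$ and $J\Omega=\Omega$, and $T\mapsto JTJ$ is a conjugate-linear, multiplicative, $*$-preserving isometry of $B(H)$. For $u,x\in U$,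
\begin{equation}\label{eq:right}
JuJ\,x\Omega=Jux^*\Omega=xu^*\Omega ,
\end{equation}
so $JUJ$ is the right action of $U$.

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(a)] $JNJ\subset N'$; the vector $\Omega$ is cyclic for $N'$ and separating for $N$; and $\tau$ is a faithful normal tracial state on $N$.
\item[(b)] $U'\cap(JUJ)'=\mathbb C1$, and $N$ is a factor.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Right multiplications commute with left multiplications, so $JUJ\subset U'=N'$ by \eqref{eq:right}. The map $T\mapsto JTJ$ is strongly continuous and $N'$ is strongly closed, so $JNJ\subset N'$. The space $JUJ\Omega=U\Omega$ is dense, so $\Omega$ is cyclic for $N'$. If $x\in N$ and $x\Omega=0$, then $xy'\Omega=y'x\Omega=0$ for $y'\in N'$, so $x=0$. Thus $\tau(x^*x)=\|x\Omega\|^2$ vanishes only for $x=0$. The state $\tau$ is normal, being a vector state. The expression $\tau(xy)-\tau(yx)$ is weakly continuous in each variable and vanishes on $U\times U$, hence on $U\times N$, hence on $N\times N$.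

(b) Let $T\in U'\cap(JUJ)'$. For a unitary $u\in U$, \eqref{eq:right} gives $uJuJ\,x\Omega=uxu^*\Omega$. In particular $uJuJ$ fixes $\Omega$, and since it commutes with $T$ it fixes $T\Omega$. For finite $F\subset I$ let $\Phi_F$ be the average of $uJuJ$ over the unitary group of $U_F$ with respect to normalized Haar measure. Then $\|\Phi_F\|\le1$ and $\Phi_FT\Omega=T\Omega$. For $x\in U_F$ the average of $uxu^*$ is central in $U_F$ and has trace $\tau(x)$, so $\Phi_Fx\Omega=\tau(x)\Omega=\langle x\Omega,\Omega\rangle\Omega$. For fixed $x\in U_{F'}$ this holds for all $F\supset F'$, and such vectors $x\Omega$ are dense, so $\Phi_F\eta\to\langle\eta,\Omega\rangle\Omega$ for every $\eta\in H$. Taking $\eta=T\Omega$ gives $T\Omega=\lambda\Omega$ for a scalar $\lambda$. Then $Tx\Omega=xT\Omega=\lambda x\Omega$ for $x\in U$, so $T=\lambda1$. Finally, an element of $N\cap N'$ commutes with $JUJ\subset N'$ and with $U\subset N$, so it is a scalar.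
\end{proof}

Disjoint sets of coordinates give independent subalgebras, both for the trace and for the norm.

\begin{lemma}\label{lem:indep}
Let $X,Y\subset I$ be disjoint.
\begin{enumerate}
\item[(a)] $N_X$ and $N_Y$ commute, and $\tau(xy)=\tau(x)\tau(y)$ for $x\in N_X$, $y\in N_Y$.
\item[(b)] If $P\subset N_X$ and $Q\subset N_Y$ are unital C$^*$-subalgebras, then $p\otimes q\mapsto pq$ extends to an isomorphism of $P\otimes Q$ onto $C^*(P,Q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both statements hold for $U_X$ and $U_Y$, and both sides of each identity are weakly continuous in each variable separately.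

(b) Let $K_X=\overline{N_X\Omega}$, $K_Y=\overline{N_Y\Omega}$, and let $K$ be the closed span of $N_XN_Y\Omega$. For $x,x'\in N_X$ and $y,y'\in N_Y$, part (a) gives
\[
\langle xy\Omega,x'y'\Omega\rangle=\tau(x'^*x\,y'^*y)=\tau(x'^*x)\,\tau(y'^*y)=\langle x\Omega,x'\Omega\rangle\langle y\Omega,y'\Omega\rangle ,
\]
so $x\Omega\otimes y\Omega\mapsto xy\Omega$ defines a unitary $W\colon K_X\otimes K_Y\to K$, and $pq\,W=W(p|_{K_X}\otimes q|_{K_Y})$ for $p\in P$, $q\in Q$. The spaces $K_X,K_Y,K$ are invariant under $P$, $Q$, $C^*(P,Q)$ respectively and contain the separating vector $\Omega$, so the three restriction maps are faithful representations. Therefore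
\[
\Big\|\sum p_iq_i\Big\|=\Big\|\sum p_iq_i\big|_K\Big\|=\Big\|\sum p_i|_{K_X}\otimes q_i|_{K_Y}\Big\|=\Big\|\sum p_i\otimes q_i\Big\| .
\]
The isometric extension to $P\otimes Q$ has image $C^*(P,Q)$.
\end{proof}

\subsection*{Infinite products}
Let $X_0,X_1,\dots\subset I$ be pairwise disjoint and $y_n\in N_{X_n}$ with $0\le y_n\le1$. The $y_n$ commute, so the products $y_0y_1\cdots y_m$ form a decreasing sequence of positive contractions, which converges strongly. Its limit $\prod_ny_n$ is a positive contraction in $N_{\bigcup_nX_n}$. It splits as $\prod_ny_n=y_0\cdots y_{m-1}\prod_{n\ge m}y_n$ for every $m$. By Lemma~\ref{lem:indep}(a) and the strong continuity of $\tau$,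
\begin{equation}\label{eq:tauprod}
\tau\Big(\prod_ny_n\Big)=\prod_n\tau(y_n),
\end{equation}
and this number is positive if $\tau(y_n)>0$ for all $n$ and $\sum_n(1-\tau(y_n))<\infty$.

\subsection*{Support projections}
For $0\le c\le1$ in $N$ let $\mathrm{supp}(c)\in N$ be the projection onto the closure of the range of $c$. Then $c\,\mathrm{supp}(c)=c\le\mathrm{supp}(c)$ and $\mathrm{supp}(u^*cu)=u^*\,\mathrm{supp}(c)\,u$ for unitary $u$; and $cd=0$ implies $\mathrm{supp}(c)\,\mathrm{supp}(d)=0$. For countably many projections $q_i\in N$,
\begin{equation}\label{eq:join}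
\tau\Big(\bigvee_iq_i\Big)\le\sum_i\tau(q_i).
\end{equation}
For two projections this follows from the equivalence of $p\vee q-p$ and $q-p\wedge q$ in $N$ (the parallelogram law); induction and normality of $\tau$ give the general case.

\subsection*{The reduction}
Everything in Theorem~\ref{thm:A} except non-primitivity holds for any algebra between $U$ and $N$.

\begin{proposition}\label{prop:red}
Let $A$ be a C$^*$-algebra with $U\subset A\subset N$ and let $B=JUJ$. Then $B$ is a UHF algebra isomorphic to $U$, $\{0\}\in\mathrm{Fac}(A)$, and $a\otimes b\mapsto ab$ extends to a faithful irreducible representation $\sigma$ of $A\otimes B$ on $H$. Thus $R=\{0\}$ is a primitive ideal of $A\otimes B$ with $(R^A,R^B)=(\{0\},\{0\})$.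
\end{proposition}

\begin{proof}
Since $A''=N$ is a factor, the inclusion $A\subset B(H)$ is a faithful factor representation. The map $x\mapsto Jx^*J$ is a linear, $*$-preserving, isometric anti-isomorphism of $U$ onto $B$. Transposition in every tensor factor is such an anti-automorphism of each $U_F$, and hence of $U$. The composition of the two is an isomorphism $U\cong B$ that carries $U_F$ onto the full matrix algebra $B_F=JU_FJ$.

Fix a finite $F$. Since $A$ and $B_F$ commute, $\sigma_F\colon\sum a_i\otimes b_i\mapsto\sum a_ib_i$ is a $*$-homomorphism on the C$^*$-algebra $A\odot B_F=A\otimes B_F$. It is injective. Indeed, let $(e_{ij})$ be matrix units of $B_F$ and $x=\sum_{l,m}a_{lm}\otimes e_{lm}$. Then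
\[
\sum_r e_{ri}\,\sigma_F(x)\,e_{jr}=\sum_r\sum_{l,m}a_{lm}\,e_{ri}e_{lm}e_{jr}=a_{ij}\sum_re_{rr}=a_{ij},
\]
so $\sigma_F(x)=0$ forces $x=0$. Hence $\sigma_F$ is isometric. The algebras $A\otimes B_F$ form a directed family with dense union in $A\otimes B$, so the $\sigma_F$ extend to an isometric representation $\sigma$ of $A\otimes B$. Its image contains $U$ and $JUJ$, so it is irreducible by Lemma~\ref{lem:N}(b). If $a\in R^A$, then $a\otimes1=0$, so $a=0$; the same argument gives $R^B=\{0\}$.
\end{proof}

\section{Killing one state}\label{sec:toy}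

We must find a non-primitive $A$ between $U$ and $N$. The algebra $U$ itself is simple, hence primitive, so elements of $N\setminus U$ have to be adjoined. The following example shows which ones.

\begin{example}\label{ex:toy}
Let $I=\omega=\{0,1,2,\dots\}$, split into consecutive blocks $X_0,X_1,\dots$ with $|X_n|=n+1$. Let $p_n$ be a minimal projection of $U_{X_n}\cong M_{2^{n+1}}(\mathbb C)$, so $\tau(p_n)=2^{-n-1}$. Put
\[
k=\prod_n(1-p_n)\in N,\qquad A_1=C^*(U,k).
\]
By \eqref{eq:tauprod}, $\tau(k)=\prod_n(1-2^{-n-1})>0$, so $k\ne0$. Let $\psi$ be a state of $A_1$ with $\psi(p_n)=1$ for all $n$; for instance, extend to $A_1$ the product of the vector states of the $U_{X_n}$ given by unit vectors in the ranges of the $p_n$. We claim that $\pi_\psi(k)=0$.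

Let $b$ be a finite linear combination of words $z_0kz_1k\cdots kz_L$ with all $z_i$ in $U_{X_0\cup\dots\cup X_{n-1}}$ for some $n$. Such $b$ are dense in $A_1$. The projection $p_n$ commutes with every $z_i$ and with $k$, and $p_nk=0$. Hence $p_nbk=bp_nk=0$, and \eqref{eq:absorb} gives $\psi(bkb^*)=\psi(p_nbkb^*)=0$. By continuity $\psi(bkb^*)=0$ for all $b\in A_1$, and \eqref{eq:kernel} proves the claim.
\end{example}

Two features made this work. The state equals $1$ on elements $p_n$ with summable traces, which leaves room for $k\ne0$. And each $b$ leaves some $p_n$ untouched, so that conjugating by $b$ does not revive $\psi(k)$.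

One step is not enough: $A_1$ is separable and $\{0\}\in\mathrm{Fac}(A_1)$ by Proposition~\ref{prop:red}, so $A_1$ is primitive by Dixmier's theorem. The same holds after any countable number of steps. With many killing elements present, the second feature is lost. Let $k'=\prod_n(1-p_n')$ be built from other minimal projections $p'_n\in U_{X_n}$ and take $b=k'$. The component of $p_nk'k$ in the block $X_n$ is $p_n(1-p_n')(1-p_n)=-p_np_n'(1-p_n)$. If $p_n,p_n'$ project onto unit vectors whose inner product has modulus $t$, this has norm $t\sqrt{1-t^2}$, which is non-zero unless $t\in\{0,1\}$. A further problem is that a pure state of the final algebra $A$ is not given as a product over blocks.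

The next section supplies the tools for general pure states. We then control the interaction between killing elements in two ways. Under CH, each new element is chosen to kill all states treated earlier as well. In ZFC, the factors $1-p_n$ are replaced by factors that tend to $1$ in norm, and the exact identity $p_nbk=0$ is replaced by decay over infinitely many blocks.

\section{Three lemmas on pure states}\label{sec:pure}

We use Kadison's transitivity theorem in the following form: if $\pi$ is an irreducible representation of a C$^*$-algebra $C$ on $K$, $T\in B(K)$ is self-adjoint and $\xi_1,\dots,\xi_d\in K$, then there is $h=h^*\in C$ with $\pi(h)\xi_l=T\xi_l$ for all $l$.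

The restriction of a pure state to a subalgebra need not be pure. The first lemma characterizes purity by the existence of countably many witnesses for each element, so that purity passes to any subalgebra that is closed under choosing witnesses.

\begin{lemma}\label{lem:excise}
Let $\psi$ be a state of a unital C$^*$-algebra $C$. For $x\in C$ and $\eta>0$, call $a\in C$ an \emph{$\eta$-witness for $x$} if $0\le a\le1$, $\psi(a)=1$ and $\|axa-\psi(x)a^2\|<\eta$.
\begin{enumerate}
\item[(a)] If $\psi$ is pure, every $x\in C$ has an $\eta$-witness for every $\eta>0$.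
\item[(b)] If every $x$ in a dense subset of $C$ has an $\eta$-witness for every $\eta>0$, then $\psi$ is pure.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\pi=\pi_\psi$, $\xi=\xi_\psi$, and let $L=\{y\in C:\pi(y)\xi=0\}$, a closed left ideal. We first show $\ker\psi\subset L+L^*$. The set $L+L^*$ is a linear subspace, and the real and imaginary parts of an element of $\ker\psi$ lie in $\ker\psi$, so it suffices to treat $x=x^*$ with $\psi(x)=0$. Then $\pi(x)\xi\perp\xi$. Transitivity, applied to the projection onto $\mathbb C\pi(x)\xi$, gives $b=b^*\in C$ with $\pi(b)\xi=0$ and $\pi(b)\pi(x)\xi=\pi(x)\xi$. Now $x=(1-b)x+(xb)^*$ with $(1-b)x\in L$ and $xb\in L$.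

Let $(e_\lambda)$ be an approximate unit of the C$^*$-algebra $L\cap L^*$ with $0\le e_\lambda\le1$, and put $a_\lambda=1-e_\lambda$. Since $e_\lambda\in L$, we have $\psi(a_\lambda)=1$. For $l\in L$ the element $l^*l$ lies in $L\cap L^*$, so $\|la_\lambda\|^2=\|a_\lambda l^*la_\lambda\|\le\|l^*l-e_\lambda l^*l\|\to0$. Given $x\in C$, write $x-\psi(x)1=l_1+l_2^*$ with $l_1,l_2\in L$. Then
\[
\|a_\lambda xa_\lambda-\psi(x)a_\lambda^2\|=\|a_\lambda l_1a_\lambda+a_\lambda l_2^*a_\lambda\|\le\|l_1a_\lambda\|+\|l_2a_\lambda\|\to0 .
\]

(b) Let $\psi=\frac12(\psi_1+\psi_2)$ with states $\psi_i$, and let $a$ be an $\eta$-witness for $x$. Since $\psi_i(a)\le1$ and the average is $1$, we get $\psi_i(a)=1$. By \eqref{eq:absorb}, $\psi_i(axa)=\psi_i(x)$ and $\psi_i(a^2)=1$, so $|\psi_i(x)-\psi(x)|=|\psi_i(axa-\psi(x)a^2)|<\eta$. Hence $\psi_i=\psi$ on a dense set, and so everywhere.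
\end{proof}

The second lemma provides the substitute for the projections $p_n$ of Example~\ref{ex:toy}.

\begin{lemma}\label{lem:small}
Let $D\subset N$ be a unital C$^*$-subalgebra that contains $U_X$ for some infinite $X\subset I$, and let $\varphi$ be a pure state of $D$. For every $\eta>0$ there is $c\in D$ with $0\le c\le1$, $\varphi(c)=1$ and $\tau(c)\le\tau(\mathrm{supp}(c))\le\eta$.
\end{lemma}

\begin{proof}
The algebra $D$ contains unital copies of $M_{2^m}(\mathbb C)$ for all $m$. If $\dim H_\varphi$ were finite, it would be divisible by every $2^m$; so $H_\varphi$ is infinite-dimensional. Let $d\ge1/\eta$ be an integer and let $\xi_1=\xi_\varphi,\xi_2,\dots,\xi_d$ be orthonormal in $H_\varphi$. By transitivity there is $h=h^*\in D$ with $\pi_\varphi(h)\xi_l=l\xi_l$ for $1\le l\le d$. Choose continuous functions $f_l\colon\mathbb R\to[0,1]$ with $f_l(l)=1$ that vanish outside $(l-\frac12,l+\frac12)$. Then $\pi_\varphi(f_l(h))\xi_l=f_l(l)\xi_l=\xi_l$. Since $f_l(h)f_m(h)=0$ for $l\ne m$, the projections $\mathrm{supp}(f_l(h))$ are pairwise orthogonal, so one of them, say the $l$-th,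 has trace at most $1/d\le\eta$.

It remains to move $\xi_l$ back to $\xi_1$. Let $K_0=\mathrm{span}(\xi_1,\xi_l)$ and choose a self-adjoint operator $T$ on $K_0$ with $\exp(\sqrt{-1}\,T)\xi_1=\xi_l$; every unitary of $K_0$ has this form. Extend $T$ by $0$ on $K_0^\perp$. By transitivity there is $g=g^*\in D$ with $\pi_\varphi(g)=T$ on $K_0$, and then the unitary $u=\exp(\sqrt{-1}\,g)\in D$ satisfies $\pi_\varphi(u)\xi_1=\xi_l$. Put $c=u^*f_l(h)u$. Then $\varphi(c)=\langle\pi_\varphi(f_l(h))\xi_l,\xi_l\rangle=1$ and $\tau(\mathrm{supp}(c))=\tau(\mathrm{supp}(f_l(h)))\le\eta$.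
\end{proof}

The lemma fails for $D=U_F$ with $F$ finite, where every non-zero projection has trace at least $2^{-|F|}$. It fails without purity, as $\varphi=\tau|_D$ shows. The third lemma lets us cancel a tensor factor.

\begin{lemma}\label{lem:cancel}
Let $P,Q$ be unital C$^*$-algebras and $\psi$ a state of $P\otimes Q$ such that $\psi$ and $\psi|_P$ are pure. Then $\psi|_Q$ is pure.
\end{lemma}

\begin{proof}
For $0\le q\le1$ in $Q$, the functional $p\mapsto\psi(p\otimes q)$ is positive and dominated by $\psi|_P$, hence a multiple of it; evaluating at $p=1$ gives $\psi(p\otimes q)=\psi|_P(p)\,\psi|_Q(q)$. Such $q$ span $Q$, so $\psi=\psi|_P\otimes\psi|_Q$. If $\psi|_Q=\frac12(\varphi_1+\varphi_2)$ with states $\varphi_i$, then $\psi=\frac12(\psi|_P\otimes\varphi_1+\psi|_P\otimes\varphi_2)$. Purity of $\psi$ makes the two summands equal, and restricting to $1\otimes Q$ gives $\varphi_1=\varphi_2$.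
\end{proof}

\section{A separably represented example under CH}\label{sec:CH}

In this section we prove Theorem~\ref{thm:C}. Let $\mathfrak c=2^{\aleph_0}$ and let $\omega_1$ be the first uncountable ordinal: every $\beta<\omega_1$ is countable, and every countable subset of $\omega_1$ is bounded. CH says $\mathfrak c=\omega_1$. Take $I=\omega$, so that $U$ is the CAR algebra and $H$ is separable.

The pure states of the algebra under construction cannot be listed in advance, but the data that Lemma~\ref{lem:small} attaches to them can. Call a sequence $\mathbf c=(c_n)_{n\ge1}$ in $N$ a \emph{test sequence} if $0\le c_n\le1$ and $\tau(\mathrm{supp}(c_n))\to0$. An operator on $H$ is determined by its values on a countable basis, so $|N|\le\mathfrak c$, and the set $\mathcal T$ of test sequences has at most $\mathfrak c^{\aleph_0}=\mathfrak c=\omega_1$ elements. Composing a surjection $\omega_1\to\mathcal T\times\omega_1$ with the first projection, we obtain a list $(\mathbf c^\beta)_{\beta<\omega_1}$, $\mathbf c^\beta=(c^\beta_n)$, in which every test sequence occurs for uncountably many, hence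 unboundedly many, $\beta$.

\subsection*{Construction}
We define an increasing family of separable C$^*$-algebras $A_\beta\subset N$, $\beta<\omega_1$. Put $A_0=U$ and $A_\lambda=\overline{\bigcup_{\beta<\lambda}A_\beta}$ for limit $\lambda$. Suppose $A_\beta$ is defined. If some $c_n^\beta$ is not in $A_\beta$, put $A_{\beta+1}=A_\beta$. Otherwise call $\beta$ \emph{active}, and let $V_\beta$ be a countable dense subset of the unitary group of $A_\beta$. There are countably many pairs $(\nu,u)$ with $\nu\le\beta$ active and $u\in V_\beta$, so we can choose indices $n(\nu,u)$, depending also on $\beta$, with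
\[
\sum_{(\nu,u)}\tau\big(\mathrm{supp}(c^\nu_{n(\nu,u)})\big)\le\tfrac12 .
\]
Put $q_{\nu,u}=u\,\mathrm{supp}(c^\nu_{n(\nu,u)})\,u^*$, $\ k_\beta=1-\bigvee_{(\nu,u)}q_{\nu,u}$ and $A_{\beta+1}=C^*(A_\beta,k_\beta)$. The projection $k_\beta\in N$ has $\tau(k_\beta)\ge\frac12$ by \eqref{eq:join}. From $q_{\nu,u}k_\beta=0$ we get $\mathrm{supp}(c^\nu_{n(\nu,u)})u^*k_\beta=u^*q_{\nu,u}k_\beta=0$, and hence
\begin{equation}\label{eq:CHzero}
c^\nu_{n(\nu,u)}\,u^*k_\beta=0 .
\end{equation}
Let $A=\bigcup_{\beta<\omega_1}A_\beta$. Every sequence in $A$ lies in a single $A_\beta$, so $A$ is a C$^*$-algebra, and $U\subset A\subset N$.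

The element $k_\nu$ is designed to vanish on the vectors $\pi_\psi(A_\nu)\xi_\psi$. Elements adjoined later could produce new vectors; they do not, because $k_\beta$ attends to all active $\nu\le\beta$.

\begin{lemma}\label{lem:CH}
Let $\nu$ be active and let $\psi$ be a state of $A$ with $\psi(c_n^\nu)=1$ for all $n$. Then $\pi_\psi(k_\nu)=0$.
\end{lemma}

\begin{proof}
Write $\pi=\pi_\psi$, $\xi=\xi_\psi$ and $K_\beta=\overline{\pi(A_\beta)\xi}$. Let $\beta\ge\nu$ be active and $u\in V_\beta$. By \eqref{eq:absorb} and \eqref{eq:CHzero},
\[
\|\pi(k_\beta)\pi(u)\xi\|^2=\psi(u^*k_\beta u)=\psi\big(c^\nu_{n(\nu,u)}u^*k_\beta u\big)=0 .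
\]
Since $V_\beta$ is dense in the unitary group of $A_\beta$ and the unitaries span $A_\beta$, the operator $\pi(k_\beta)$ vanishes on $K_\beta$.

We show $K_\beta=K_\nu$ for all $\beta\ge\nu$ by induction. For limit $\beta$, $K_\beta$ is the closure of the union of the earlier spaces. If $\beta$ is not active, then $K_{\beta+1}=K_\beta$ by definition. If $\beta$ is active, then $K_\beta$ is invariant under $\pi(A_\beta)$ and under the self-adjoint operator $\pi(k_\beta)$, which is zero on it. So $K_\beta$ is invariant under $\pi(A_{\beta+1})$, and since it contains $\xi$ we get $K_{\beta+1}=K_\beta$. Consequently $H_\psi=\overline{\bigcup_\beta K_\beta}=K_\nu$, and $\pi(k_\nu)$ vanishes on this space.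
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemma~\ref{lem:N} and Proposition~\ref{prop:red}, with $B=JUJ\cong U$, it suffices to show $\ker\pi_\psi\ne0$ for every pure state $\psi$ of $A$. Choose countable dense sets $C_\beta\subset A_\beta$. By Lemma~\ref{lem:excise}(a), each $x\in C_\beta$ has a $1/r$-witness in $A$ for each integer $r\ge1$. These are countably many elements, so they all lie in $A_{F(\beta)}$ for some $F(\beta)$ with $\beta<F(\beta)<\omega_1$. Let $\beta_0=0$, $\beta_{i+1}=F(\beta_i)$ and $\gamma=\sup_i\beta_i<\omega_1$. The set $\bigcup_iC_{\beta_i}$ is dense in $A_\gamma$, and its elements have witnesses in $A_\gamma$, so $\psi|_{A_\gamma}$ is pure by Lemma~\ref{lem:excise}(b). Lemma~\ref{lem:small}, applied to $D=A_\gamma\supset U$ with $\eta=1/n$, gives a test sequence $\mathbf c$ with entries in $A_\gamma$ and $\psi(c_n)=1$ for all $n$. Choose $\beta\ge\gamma$ with $\mathbf c^\beta=\mathbf c$. Then $\beta$ is active, and $0\ne k_\beta\in\ker\pi_\psi$ by Lemma~\ref{lem:CH}.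
\end{proof}

CH was used to fit all test sequences into a list of length $\omega_1$. At each stage of such a list there are only countably many pairs $(\nu,u)$, and \eqref{eq:join} can then keep $k_\beta$ non-zero.

\section{An algebra built along ladders}\label{sec:D}

Without CH we return to the products of Example~\ref{ex:toy}. We take a very long well-ordered set of coordinates, fix systems of blocks in advance, and adjoin all products of a suitable form, recursively, so that the factors may themselves involve products adjoined earlier.

An ordinal is the set of smaller ordinals, and $[\mu,\beta)=\{\xi:\mu\le\xi<\beta\}$. The \emph{cofinality} $\mathrm{cf}(\beta)$ of a limit ordinal $\beta$ is the least cardinality of an unbounded subset of $\beta$. The supremum of a strictly increasing sequence of length $\omega$, respectively $\omega_1$, has cofinality $\omega$, respectively $\omega_1$. Let $\kappa=\mathfrak c^+$ be the least cardinal above $\mathfrak c$. It is regular: every subset of $\kappa$ with at most $\mathfrak c$ elements is bounded in $\kappa$. Also $\omega_1\le\mathfrak c<\kappa$,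 and $|\beta|\le\mathfrak c$ for $\beta<\kappa$.

From now on $I=\kappa$. Let $S$ be the set of limit ordinals $\delta<\kappa$ with $\mathrm{cf}(\delta)=\omega$. For each $\delta\in S$ fix once and for all a \emph{ladder}, that is, a strictly increasing sequence $(\delta_n)_{n\ge0}$ with supremum $\delta$, and let $X_n^\delta=[\delta_n,\delta_{n+1})$ be its \emph{blocks}. For fixed $\delta$ the blocks are pairwise disjoint, and $\bigcup_{n\ge j}X_n^\delta=[\delta_j,\delta)$.

\begin{definition}\label{def:D}
By recursion on $\beta\le\kappa$ we define, for all $\mu\le\beta$, a unital C$^*$-algebra $D_{[\mu,\beta)}\subset N_{[\mu,\beta)}$. It is generated by $1$, by the algebras $U_\xi$ with $\mu\le\xi<\beta$, and by all operators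
\begin{equation}\label{eq:gen}
\prod_{n\ge j}(1-a_n),\qquad a_n\in D_{X^\delta_n},\quad0\le a_n\le1,\quad\|a_n\|\to0,
\end{equation}
where $\delta\in S$ and $j\ge0$ satisfy $[\delta_j,\delta)\subset[\mu,\beta)$. An operator \eqref{eq:gen} is called a \emph{$\delta$-product starting at $j$}. Put $A_\gamma=D_{[0,\gamma)}$ for $\gamma\le\kappa$, and $A=A_\kappa$.
\end{definition}

The recursion is legitimate, because $D_{X_n^\delta}=D_{[\delta_n,\delta_{n+1})}$ has right endpoint $\delta_{n+1}<\delta\le\beta$. The $a_n$ lie in the algebras $N_{X_n^\delta}$, so the product exists and belongs to $N_{[\delta_j,\delta)}\subset N_{[\mu,\beta)}$. We have $U\subset A\subset N$. Algebras are attached to all intervals, and not only to initial segments, because the factors of a product must live in disjoint blocks in order to commute.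

\begin{lemma}\label{lem:D}
Let $\mu\le\beta\le\kappa$.
\begin{enumerate}
\item[(a)] $D_{[\mu,\beta)}\subset D_{[\mu',\beta')}$ if $\mu'\le\mu$ and $\beta\le\beta'\le\kappa$.
\item[(b)] If $\beta$ is a limit ordinal with $\mathrm{cf}(\beta)>\omega$, then $A_\beta=\bigcup_{\gamma<\beta}A_\gamma$. In particular $A=\bigcup_{\gamma<\kappa}A_\gamma$.
\item[(c)] $|D_{[\mu,\beta)}|\le\mathfrak c$ if $\beta<\kappa$.
\item[(d)] If $\mu\le\gamma\le\beta$, then $D_{[\mu,\beta)}=C^*(D_{[\mu,\gamma)},D_{[\gamma,\beta)})$, and multiplication induces an isomorphism $D_{[\mu,\gamma)}\otimes D_{[\gamma,\beta)}\cong D_{[\mu,\beta)}$.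
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every generator of the first algebra is a generator of the second.

(b) The union is a $*$-algebra by (a). It is closed, since a sequence in it lies in a single $A_\gamma$, $\gamma<\beta$, countable subsets of $\beta$ being bounded. It contains the generators: $U_\xi\subset A_{\xi+1}$, and a $\delta$-product with $\delta\le\beta$ lies in $A_\delta$, where $\delta\ne\beta$ because the cofinalities differ.

(c) We use induction on $\beta$. There are at most $\mathfrak c$ choices of $\xi$, and $|U_\xi|=\mathfrak c$. There are at most $\mathfrak c$ pairs $(\delta,j)$, and for each of them at most $\mathfrak c^{\aleph_0}=\mathfrak c$ sequences $(a_n)$. So there are at most $\mathfrak c$ generators. The $*$-polynomials in them with coefficients in $\mathbb Q+\sqrt{-1}\,\mathbb Q$ form a dense set of size at most $\mathfrak c$, and every element is the limit of a sequence from this set.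

(d) Let $C=C^*(D_{[\mu,\gamma)},D_{[\gamma,\beta)})$. By (a), $C\subset D_{[\mu,\beta)}$. We prove the reverse inclusion by induction on $\beta$, for all $\mu$ and $\gamma$ at once. Each $U_\xi$ lies in one of the two algebras. Let $k$ be a $\delta$-product starting at $j$ with $[\delta_j,\delta)\subset[\mu,\beta)$. If $\delta\le\gamma$, then $k\in D_{[\mu,\gamma)}$. If $\delta_j\ge\gamma$, then $k\in D_{[\gamma,\beta)}$. Otherwise $\delta_j<\gamma<\delta$. Let $i$ be least with $\delta_i\ge\gamma$, so $i>j$, and write
\[
k=\prod_{n=j}^{i-1}(1-a_n)\cdot\prod_{n\ge i}(1-a_n).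
\]
The infinite product is a generator of $D_{[\gamma,\beta)}$. For $j\le n<i-1$ we have $\mu\le\delta_n$ and $\delta_{n+1}<\gamma$, so $a_n\in D_{[\mu,\gamma)}$ by (a). The block $X^\delta_{i-1}$ may be cut by $\gamma$: here $\delta_{i-1}<\gamma\le\delta_i<\beta$, and the induction hypothesis for $\delta_i$ together with (a) gives $a_{i-1}\in C^*(D_{[\delta_{i-1},\gamma)},D_{[\gamma,\delta_i)})\subset C$. Hence $k\in C$. The isomorphism is Lemma~\ref{lem:indep}(b).
\end{proof}

\section{The killing lemma}\label{sec:kill}

The analog of Example~\ref{ex:toy} for $A$ rests on an estimate within a single block. There $h$ plays the role of $p_n$, the factor $1-\varepsilon h$ comes from the killing element, and $w$ collects the factors contributed by other $\delta$-products.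

\begin{lemma}\label{lem:block}
Let $h,w$ be elements of a unital C$^*$-algebra with $0\le h\le1$, $\|w\|\le1$ and $\|1-w\|\le\theta$, and let $0<\varepsilon\le\frac12$. Then
\[
\|hw(1-\varepsilon h)\|^2\le1-\varepsilon+2\varepsilon\theta .
\]
\end{lemma}

\begin{proof}
Let $x=hw(1-\varepsilon h)$. Since $0\le1-\varepsilon h\le1$, we have $(1-\varepsilon h)^2\le1-\varepsilon h$, and so
\[
xx^*=hw(1-\varepsilon h)^2w^*h\le hww^*h-\varepsilon\,h(whw^*)h .
\]
The first term is at most $h^2$ because $\|w\|\le1$. In the second, $whw^*-h=(w-1)hw^*+h(w^*-1)$ is self-adjoint of norm at most $2\theta$, so $h(whw^*)h\ge h^3-2\theta$. Thus $xx^*\le h^2-\varepsilon h^3+2\varepsilon\theta$. The function $t\mapsto t^2-\varepsilon t^3$ has derivative $t(2-3\varepsilon t)\ge0$ on $[0,1]$, so it is bounded there by its value $1-\varepsilon$ at $t=1$.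
\end{proof}

The triangle inequality alone gives $\|hw(1-\varepsilon h)\|\le1-\varepsilon+\theta$. This would not suffice, because below $\theta$ tends to $0$ at a rate we do not control, possibly much more slowly than $\varepsilon$. In Lemma~\ref{lem:block} the error is $\varepsilon\theta$, so any $\theta\le\frac14$ preserves half of the gain.

\begin{lemma}\label{lem:kill}
Let $\delta\in S$ and $X_n=X_n^\delta$. Let $\Lambda\subset\omega$ be infinite, and for $n\in\Lambda$ let $0<\varepsilon_n\le\frac12$ and $h_n\in D_{X_n}$ with $0\le h_n\le1$. Assume $\varepsilon_n\to0$ and $\sum_{n\in\Lambda}\varepsilon_n=\infty$. Then $k=\prod_{n\in\Lambda}(1-\varepsilon_nh_n)$ belongs to $A$, and: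
\begin{enumerate}
\item[(a)] if $\psi$ is a state of $A$ with $\psi(h_n)=1$ for all $n\in\Lambda$, then $\pi_\psi(k)=0$;
\item[(b)] if $\sum_{n\in\Lambda}\tau(h_n)<\infty$, then $k\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
With $a_n=\varepsilon_nh_n$ for $n\in\Lambda$ and $a_n=0$ otherwise, $k$ is a $\delta$-product starting at $0$, because $\varepsilon_n\to0$. So $k\in A$. For (b), \eqref{eq:tauprod} gives $\tau(k)=\prod_n(1-\tau(a_n))$, which is positive since $\tau(a_n)\le\frac12$ and $\sum_n\tau(a_n)<\infty$. We prove (a) in three steps.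

\emph{Step 1: a larger algebra with simpler generators.} The generators of $A$ are complicated, but as seen from the ladder of $\delta$ they fall into two kinds: those that do not involve the blocks $X_m$ for large $m$, and the $\delta$-products. Let
\[
Z_n=N_{[0,\delta_n)\cup[\delta,\kappa)} .
\]
The $Z_n$ increase with $n$, and $Z_n$ commutes with $N_{[\delta_n,\delta)}$. Let $\mathcal K$ be the set of all $\delta$-products, and let $G=C^*(\bigcup_nZ_n\cup\mathcal K)$. We claim $A\subset G$. By Lemma~\ref{lem:D}(d), $A=C^*(A_\delta,D_{[\delta,\kappa)})$, and $D_{[\delta,\kappa)}\subset N_{[\delta,\kappa)}\subset Z_0$. The generators of $A_\delta$ are the $U_\xi$ with $\xi<\delta$, which lie in $Z_n$ once $\delta_n>\xi$; the $\delta'$-products with $\delta'<\delta$, which lie in $N_{[0,\delta')}\subset Z_n$ once $\delta_n\ge\delta'$; and the elements of $\mathcal K$. This proves the claim.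

A \emph{word of level $n$} is an operator $b=z_0k_1z_1k_2\cdots k_Lz_L$ with $L\ge0$, $k_i\in\mathcal K$ and $z_i\in Z_n$. A word of level $n$ is also a word of every higher level. Since $\bigcup_nZ_n$ is a unital $*$-algebra and $\mathcal K$ consists of self-adjoint elements, finite linear combinations of words of a common level are dense in $G$.

\emph{Step 2: decay along the blocks.} For $m\ge n$ let $e_{n,m}$ be the product of the $h_j$ with $j\in\Lambda$, $n\le j\le m$ (the empty product is $1$). It is a positive contraction in $A\cap N_{[\delta_n,\delta)}$. We claim that for every word $b$ of level $n$,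
\begin{equation}\label{eq:decay}
\|e_{n,m}\,b\,k\|\to0\qquad(m\to\infty).
\end{equation}
Write $k_i=\prod_{j\ge0}(1-a_j^{(i)})$, where $a_j^{(i)}=0$ for $j$ below the starting index. Split $k_i=f_it_i$ with $f_i=\prod_{j<n}(1-a_j^{(i)})\in Z_n$ and $t_i=\prod_{j\ge n}(1-a_j^{(i)})\in N_{[\delta_n,\delta)}$, and split $k=ft$ in the same way. Moving all elements of $Z_n$ to the left, we get
\[
e_{n,m}\,b\,k=z\cdot e_{n,m}\,t_1\cdots t_L\,t,\qquad z=z_0f_1z_1\cdots f_Lz_Lf\in Z_n,
\]
and $z$ does not depend on $m$. Each of $t_1,\dots,t_L,t$ is a product of one factor from each $N_{X_j}$, $n\le j\le m$, and a contraction in $N_{[\delta_{m+1},\delta)}$. These $m-n+2$ algebras commute with one another. Collecting the factors from each algebra in their given order yields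
\[
e_{n,m}\,t_1\cdots t_L\,t=x_nx_{n+1}\cdots x_m\,y,\qquad\|y\|\le1,
\]
where, with $w_j=(1-a_j^{(1)})\cdots(1-a_j^{(L)})$,
\[
x_j=h_jw_j(1-\varepsilon_jh_j)\quad(j\in\Lambda),\qquad x_j=w_j\quad(j\notin\Lambda).
\]
All $w_j$ and $x_j$ are contractions. For contractions $y_1,\dots,y_L$ the identity $1-y_1\cdots y_L=\sum_iy_1\cdots y_{i-1}(1-y_i)$ gives $\|1-y_1\cdots y_L\|\le\sum_i\|1-y_i\|$. Hence $\|1-w_j\|\le\theta_j:=\sum_{i=1}^L\|a_j^{(i)}\|$, and $\theta_j\to0$ by the last condition in \eqref{eq:gen}. Choose $j_0\ge n$ with $\theta_j\le\frac14$ for $j\ge j_0$. By Lemma~\ref{lem:block}, $\|x_j\|^2\le1-\varepsilon_j/2\le\exp(-\varepsilon_j/2)$ for $j\in\Lambda$, $j\ge j_0$. Therefore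
\[
\|e_{n,m}\,b\,k\|\le\|z\|\exp\Big(-\tfrac14\sum_{j\in\Lambda,\ j_0\le j\le m}\varepsilon_j\Big)\to0 ,
\]
because $\sum_\Lambda\varepsilon_j=\infty$. By the triangle inequality, \eqref{eq:decay} holds for finite linear combinations of words of level $n$.

\emph{Step 3: conclusion.} Let $b\in A$ and $\eta>0$. By Step 1 there are $n$ and a finite linear combination $b'$ of words of level $n$ with $\|b-b'\|<\eta$. Applying \eqref{eq:absorb} once for each factor $h_j$ of $e_{n,m}$, we get
\[
|\psi(bkb^*)|=|\psi(e_{n,m}bkb^*)|\le\|e_{n,m}bk\|\,\|b\|\le\big(\eta+\|e_{n,m}b'k\|\big)\|b\| .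
\]
The state $\psi$ is evaluated only on elements of $A$; the approximant $b'\in G$ enters only through a norm. Letting $m\to\infty$ and then $\eta\to0$ gives $\psi(bkb^*)=0$, and \eqref{eq:kernel} yields $\pi_\psi(k)=0$.
\end{proof}

\begin{remark}
The condition $\|a_n\|\to0$ in \eqref{eq:gen} is used only to obtain $\theta_j\to0$, and it forces $\varepsilon_n\to0$ on the killing element itself. The condition $\sum\varepsilon_n=\infty$ cannot be dropped: otherwise $k\ge\prod_n(1-\varepsilon_n)>0$, so $k$ is invertible and lies in no proper ideal.
\end{remark}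

\section{The algebra $A$ is not primitive}\label{sec:A}

Let $\psi$ be a pure state of $A$. To apply Lemma~\ref{lem:kill} we need a single ladder with infinitely many blocks in which $\psi$ equals $1$ on an element of small trace. Lemma~\ref{lem:small} supplies such an element in any subalgebra on which $\psi$ is pure. We first find many initial segments $A_\gamma$ on which $\psi$ is pure, and then cancel one from another by Lemma~\ref{lem:cancel}. The ladders were fixed before $\psi$ was given, so a counting argument is needed to place two such $\gamma$ in one block (Figure~\ref{fig:ladder}).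

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,0) -- (11.2,0) node[right] {$\kappa$};
\draw (0.6,-0.15) -- (0.6,0.15);
\draw (3.8,-0.15) -- (3.8,0.15);
\draw (5.6,-0.15) -- (5.6,0.15);
\draw (8.0,-0.15) -- (8.0,0.15);
\draw (10.2,-0.15) -- (10.2,0.15);
\node[below] at (0.6,-0.15) {$\delta_0$};
\node[below] at (3.8,-0.15) {$\delta_1$};
\node[below] at (5.6,-0.15) {$\delta_2$};
\node[below] at (8.0,-0.15) {$\delta_3$};
\node[below] at (9.1,-0.2) {$\cdots$};
\node[below] at (10.2,-0.15) {$\delta$};
\node at (2.2,-0.55) {$X_0$};
\node at (4.7,-0.55) {$X_1$};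
\node at (6.8,-0.55) {$X_2$};
\draw[line width=2pt] (1.4,0) -- (3.0,0);
\draw[line width=2pt] (6.2,0) -- (7.4,0);
\fill (1.4,0) circle (2.5pt) node[above=2pt] {$\gamma_0$};
\fill (3.0,0) circle (2.5pt) node[above=2pt] {$\gamma_0'$};
\fill (4.6,0) circle (2.5pt);
\fill (6.2,0) circle (2.5pt) node[above=2pt] {$\gamma_2$};
\fill (7.4,0) circle (2.5pt) node[above=2pt] {$\gamma_2'$};
\end{tikzpicture}
\caption{A ladder $\delta_0<\delta_1<\cdots$ with supremum $\delta$ and blocks $X_n=[\delta_n,\delta_{n+1})$. Dots mark ordinals $\gamma$ at which the pure state $\psi$ of $A$ restricts to a pure state of $A_\gamma$. A block with two dots $\gamma_n<\gamma_n'$ contains an interval (thick) such that $\psi$ is pure on $D_{[\gamma_n,\gamma_n')}$; this algebra supplies the $n$-th factor of the element that kills $\psi$.}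
\label{fig:ladder}
\end{figure}

\begin{lemma}\label{lem:Gamma}
Let $\psi$ be a pure state of $A$. The set $\Gamma=\{\gamma<\kappa:\mathrm{cf}(\gamma)=\omega_1,\ \psi|_{A_\gamma}\text{ is pure}\}$ is unbounded in $\kappa$.
\end{lemma}

\begin{proof}
For each $x\in A$ and integer $r\ge1$ fix a $1/r$-witness $a_{x,r}\in A$ for $x$, by Lemma~\ref{lem:excise}(a). Let $\gamma<\kappa$. By Lemma~\ref{lem:D}(c) there are at most $\mathfrak c$ elements $a_{x,r}$ with $x\in A_\gamma$, and by Lemma~\ref{lem:D}(b) each lies in some $A_\beta$ with $\beta<\kappa$. Since $\kappa$ is regular, there is $F(\gamma)$ with $\gamma<F(\gamma)<\kappa$ such that $A_{F(\gamma)}$ contains them all.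

Given $\beta<\kappa$, define $\gamma(0)=\beta$, $\gamma(\alpha+1)=F(\gamma(\alpha))$, and $\gamma(\lambda)=\sup_{\alpha<\lambda}\gamma(\alpha)$ for limit $\lambda\le\omega_1$. All these ordinals are below $\kappa$, because $\omega_1\le\mathfrak c$. The sequence is strictly increasing, so $\gamma=\gamma(\omega_1)>\beta$ has cofinality $\omega_1$. By Lemma~\ref{lem:D}(a),(b), every $x\in A_\gamma$ lies in some $A_{\gamma(\alpha)}$ with $\alpha<\omega_1$, and then $a_{x,r}\in A_{\gamma(\alpha+1)}\subset A_\gamma$ for all $r$. Lemma~\ref{lem:excise}(b) shows that $\psi|_{A_\gamma}$ is pure.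
\end{proof}

An iteration of length $\omega$, as in Section~\ref{sec:CH}, would end at some $\gamma\in S$. It would give purity on the closure of $\bigcup_{\gamma'<\gamma}A_{\gamma'}$, but $A_\gamma$ has the $\gamma$-products as additional generators, and no witnesses for them would have been collected. At cofinality $\omega_1$ nothing new is adjoined. This is why $\kappa$ must exceed $\omega_1$, and Lemma~\ref{lem:D}(c) is why it is taken above $\mathfrak c$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $N$, $A$ be as in Sections \ref{sec:N} and \ref{sec:D} with $I=\kappa$, and $B=JUJ$. By Lemma~\ref{lem:N} and Proposition~\ref{prop:red} it remains to show that $\ker\pi_\psi\ne0$ for every pure state $\psi$ of $A$. Let $\Gamma$ be as in Lemma~\ref{lem:Gamma}.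

\emph{Choice of $\delta$.} Let $\beta_0=0$. Given $\beta_m<\kappa$, the unbounded set $\Gamma$ has infinitely many points above $\beta_m$. Choose a countably infinite set of them and let $\beta_{m+1}<\kappa$ be larger than all its elements. Then $\beta_0<\beta_1<\cdots$, each set $\Gamma\cap[\beta_m,\beta_{m+1})$ is infinite, and $\delta=\sup_m\beta_m$ belongs to $S$. Let $\Lambda$ be the set of $n$ such that $X_n^\delta$ contains two points $\gamma_n<\gamma_n'$ of $\Gamma$. We claim that $\Lambda$ is infinite. Otherwise there is $n_0$ such that each $X_n^\delta$ with $n\ge n_0$ contains at most one point of $\Gamma$. Choose $m$ with $\beta_m\ge\delta_{n_0}$ and then $n_1$ with $\delta_{n_1}\ge\beta_{m+1}$. The interval $[\beta_m,\beta_{m+1})$ is covered by the blocks $X^\delta_n$, $n_0\le n<n_1$, so it contains at most $n_1-n_0$ points of $\Gamma$, a contradiction.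

\emph{The killing element.} Let $n\in\Lambda$ and $Q_n=D_{[\gamma_n,\gamma_n')}$. By Lemma~\ref{lem:D}(d), $A_{\gamma_n'}\cong A_{\gamma_n}\otimes Q_n$. The state $\psi$ is pure on $A_{\gamma_n'}$ and on $A_{\gamma_n}$, so it is pure on $Q_n$ by Lemma~\ref{lem:cancel}. The interval $[\gamma_n,\gamma_n')$ is infinite, since $\gamma'_n$ is a limit ordinal, and $U_{[\gamma_n,\gamma_n')}\subset Q_n$. Lemma~\ref{lem:small} gives $h_n\in Q_n$ with $0\le h_n\le1$, $\psi(h_n)=1$ and $\tau(h_n)\le2^{-n}$. Since $\delta_n\le\gamma_n<\gamma_n'<\delta_{n+1}$, Lemma~\ref{lem:D}(a) gives $h_n\in D_{X_n^\delta}$. Enumerate $\Lambda$ as $n_1<n_2<\cdots$ and put $\varepsilon_{n_l}=1/(l+1)$. Lemma~\ref{lem:kill} shows that $k=\prod_{n\in\Lambda}(1-\varepsilon_nh_n)$ is a non-zero element of $\ker\pi_\psi$.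
\end{proof}

\section{Both coordinates non-primitive}\label{sec:B}

To make the second coordinate non-primitive as well, we replace the right copy $JUJ$ of $U$ by the right copy $JAJ$ of $A$. This algebra is no longer the closure of a union of matrix algebras, so the proof of Proposition~\ref{prop:red} does not show that multiplication is bounded for the minimal norm. Instead we approximate the elements of the first factor, in the strong topology, by elements of the matrix algebras $U_F$.

\begin{lemma}\label{lem:mult}
For $x_1,\dots,x_l\in N$ and $y_1,\dots,y_l\in N'$ we have $\|\sum_ix_iy_i\|\le\|\sum_ix_i\otimes y_i\|$, the right side being the norm of $N\otimes N'$.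
\end{lemma}

\begin{proof}
Let $F\subset I$ be finite and let $p_F$ be the projection of $H$ onto the finite-dimensional space $H_F=U_F\Omega$. Since $\Omega$ is separating, for $x\in N$ there is a unique $E_F(x)\in U_F$ with $E_F(x)\Omega=p_Fx\Omega$; the map $E_F$ is the $\tau$-preserving conditional expectation onto $U_F$. We claim that
\begin{equation}\label{eq:EF}
p_F\,x|_{H_F}=E_F(x)|_{H_F}\qquad(x\in N).
\end{equation}
Let $v\in U_F$ and $v'=Jv^*J\in N'$, so $v'\Omega=v\Omega$ by \eqref{eq:right}. The space $H_F$ is invariant under the $*$-algebra $JU_FJ$, again by \eqref{eq:right}, so $p_F$ commutes with $v'$. Hence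
\[
p_Fxv\Omega=p_Fxv'\Omega=v'p_Fx\Omega=v'E_F(x)\Omega=E_F(x)v\Omega ,
\]
which is \eqref{eq:EF}. The algebra $U_F$ acts faithfully on $H_F$, so the minimal norm on $U_F\odot N'$ may be computed on $H_F\otimes H$. By \eqref{eq:EF}, the operator $\sum_iE_F(x_i)|_{H_F}\otimes y_i$ is the compression of $\sum_ix_i\otimes y_i$ from $H\otimes H$ to $H_F\otimes H$. Multiplication is a $*$-homomorphism on the C$^*$-algebra $U_F\odot N'$, hence contractive. Together,
\begin{equation}\label{eq:finite}
\Big\|\sum_iE_F(x_i)y_i\Big\|\le\Big\|\sum_iE_F(x_i)\otimes y_i\Big\|\le\Big\|\sum_ix_i\otimes y_i\Big\| .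
\end{equation}
In particular $\|E_F(x)\|\le\|x\|$. As $F$ increases, $p_F\to1$ strongly, so for $x\in N$ and $y'\in N'$ we have $E_F(x)y'\Omega=y'p_Fx\Omega\to y'x\Omega=xy'\Omega$. Since $N'\Omega$ is dense and the net $(E_F(x))$ is bounded, $E_F(x)\to x$ strongly. Thus $\sum_iE_F(x_i)y_i\to\sum_ix_iy_i$ strongly, and the bound in \eqref{eq:finite} passes to the limit.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $A$ be the algebra constructed for Theorem~\ref{thm:A} and $\tilde B=JAJ$, a unital C$^*$-subalgebra of $N'$ by Lemma~\ref{lem:N}(a).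

The algebra $\tilde B$ is not primitive. Suppose $\rho$ is a faithful irreducible representation of $\tilde B$ on $K$. Let $\bar K$ be the conjugate Hilbert space and $C\colon K\to\bar K$ the identity map, which is a conjugate-linear isometry. Then $a\mapsto C\rho(JaJ)C^{-1}$ is a composition of two conjugate-linear and one linear multiplicative $*$-preserving injective maps, so it is a faithful representation of $A$ on $\bar K$. It has the same closed invariant subspaces as $\rho$, so it is irreducible. This contradicts Theorem~\ref{thm:A}(i).

Since $A\otimes\tilde B\subset N\otimes N'$ isometrically, Lemma~\ref{lem:mult} shows that $a\otimes b\mapsto ab$ extends to a representation $\sigma$ of $A\otimes\tilde B$ on $H$. Its image contains $U$ and $JUJ$, so $\sigma$ is irreducible by Lemma~\ref{lem:N}(b), and $R=\ker\sigma$ is primitive. We do not need $\sigma$ to be faithful. If $a\in R^A$, then $a=\sigma(a\otimes1)=0$, and if $b\in R^{\tilde B}$, then $b=\sigma(1\otimes b)=0$. So $R^A=\{0\}$ and $R^{\tilde B}=\{0\}$, and neither is primitive.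
\end{proof}

\begin{thebibliography}{9}
\bibitem{McConnell}
David McConnell, \emph{The Glimm space of the minimal tensor product of C$^{\ast}$-algebras}, arXiv:1212.3971 (2012).
\end{thebibliography}
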